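\title{Milnor minus Tjurina: the second and third pages of the pole order spectral sequence of a plane curve}

\begin{abstract}
Let $C:f=0$ be a reduced plane curve of degree $d\ge 3$. The exterior derivative acts on the cohomology of the Koszul complex of the partial derivatives of $f$, and this action is the first differential of the pole order spectral sequence. Dimca and Sticlaru conjectured that in all degrees $q\ge q_0$, for some $q_0\le 3d+1$, the terms $E_2$ built from $2$-forms have dimension $\mu(C)-\tau(C)$ and the terms $E_3$ vanish. We prove this with $q_0=3d-2$, and then sharpen it: $E_3$ vanishes for $q\ge 2d-1$, which is optimal, and $q_0=3d-4$ works for every reduced curve. Local cohomology reduces the problem to the singular points. There the differentials become the operator $\partial_t t-q/d$ on the Brieskorn lattice, which lies between two consecutive integral steps of the $V$-filtration.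
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $S=\mathbb{C}[x,y,z]$ and let $C:f=0$ be a reduced curve of degree $d\ge 3$ in $\mathbb{P}^2$, with $f\in S$ homogeneous. Throughout, italic $d$ is the degree and roman $\mathrm{d}$ is the exterior derivative. Let $\Omega^j$ be the $S$-module of polynomial $j$-forms on $\mathbb{C}^3$, graded so that $x,y,z,\mathrm{d}x,\mathrm{d}y,\mathrm{d}z$ have degree $1$. Consider the Koszul complex
\[
K_f^*:\quad 0\to\Omega^0\xrightarrow{\mathrm{d}f\wedge}\Omega^1\xrightarrow{\mathrm{d}f\wedge}\Omega^2\xrightarrow{\mathrm{d}f\wedge}\Omega^3\to 0 ,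
\]
whose maps raise the degree by $d$, and write $\mathcal{H}^j=H^j(K_f^*)=\bigoplus_q\mathcal{H}^j_q$. Since $\mathrm{d}(\mathrm{d}f\wedge\eta)=-\mathrm{d}f\wedge\mathrm{d}\eta$, the exterior derivative preserves cocycles and coboundaries, so it induces degree-preserving maps $\mathrm{d}':\mathcal{H}^j\to\mathcal{H}^{j+1}$, $[\omega]\mapsto[\mathrm{d}\omega]$.

These objects are concrete. Put $J=(f_x,f_y,f_z)$ and $M(f)=S/J$. Then $\mathcal{H}^3_q=M(f)_{q-3}$. The form $a\,\mathrm{d}y\wedge\mathrm{d}z+b\,\mathrm{d}z\wedge\mathrm{d}x+c\,\mathrm{d}x\wedge\mathrm{d}y$ is a cocycle exactly when $af_x+bf_y+cf_z=0$, so $\mathcal{H}^2$ is the module of relations among the partial derivatives modulo the trivial relations, and $\mathrm{d}'$ sends a relation to the class of its divergence $a_x+b_y+c_z$ in $M(f)$. We shall recall that $\mathcal{H}^0=\mathcal{H}^1=0$ because $C$ is reduced, and that $\mathcal{H}^2=0$ if $C$ is smooth.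

\subsection*{The spectral sequence and the conjecture}
For $k\in[1,d]$ and integers $i,j$ put $E_1^{i,j}(f)_k=\mathcal{H}^{i+j+1}_{jd+k}$, with $\mathrm{d}_1=\mathrm{d}':E_1^{i,j}(f)_k\to E_1^{i+1,j}(f)_k$. This is a homogeneous component of the spectral sequence of the pole order filtration, which converges to the cohomology of the Milnor fiber $\{f=1\}\subset\mathbb{C}^3$. Its terms vanish unless $i+j\in\{1,2\}$. We use only the following description of the terms with $i+j=1$. Every integer $q$ is uniquely $q=jd+k$ with $k\in[1,d]$; write $E_r(q)=E_r^{1-j,j}(f)_k$. Then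
\[
E_2(q)=\ker\bigl(\mathrm{d}':\mathcal{H}^2_q\to\mathcal{H}^3_q\bigr).
\]
If $[\omega]\in E_2(q)$, there is $\omega_1\in\Omega^2_{q-d}$ with $\mathrm{d}\omega=\mathrm{d}f\wedge\omega_1$, and the second differential is
\[
\mathrm{d}_2:E_2(q)\to E_2^{3-j,j-1}(f)_k=\mathcal{H}^3_{q-d}/\mathrm{d}'\mathcal{H}^2_{q-d},\qquad[\omega]\mapsto[\mathrm{d}\omega_1].
\]
It is well defined: $\omega_1$ is determined by $\omega$ up to a cocycle, and adding $\mathrm{d}f\wedge\eta$ to $\omega$ adds the closed form $-\mathrm{d}\eta$ to $\omega_1$. Finally $E_3(q)=\ker\mathrm{d}_2$. If $\mathrm{d}_2[\omega]=0$, then $\mathrm{d}\omega_1=\mathrm{d}\omega'+\mathrm{d}f\wedge\omega_2$ with $\omega'$ a cocycle, and we may replace $\omega_1$ by $\omega_1-\omega'$. So the pages measure how far one can solve the chain of equations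
\begin{equation}\label{eq:chain}
\mathrm{d}f\wedge\omega=0,\qquad \mathrm{d}\omega=\mathrm{d}f\wedge\omega_1,\qquad \mathrm{d}\omega_1=\mathrm{d}f\wedge\omega_2,\qquad \omega_i\in\Omega^2_{q-id}:
\end{equation}
the class $[\omega]\in\mathcal{H}^2_q$ lies in $E_2(q)$ when $\omega_1$ exists, and in $E_3(q)$ when $\omega_1$ and $\omega_2$ exist. No differential arrives on the line $i+j=1$, so $E_r(q)\subset E_3(q)$ for $r\ge3$. Thus $E_3(q)=0$ says that degree $q$ contributes nothing to the limit and starts no nonzero differential $\mathrm{d}_r$ with $r\ge 3$.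

Let $p$ be a singular point of $C$, with local equation $g\in R=\mathbb{C}\{u,v\}$. Its Milnor and Tjurina algebras are $M_g=R/(g_u,g_v)$ and $T_g=R/(g,g_u,g_v)$; their dimensions $\mu_p$ and $\tau_p$ do not depend on the choice of $u,v,g$. Let $\mu(C)=\sum_p\mu_p$ and $\tau(C)=\sum_p\tau_p$. The point $p$ is \emph{weighted homogeneous} if $u,v,g$ can be chosen so that $g$ is a weighted homogeneous polynomial. Euler's formula then gives $g\in(g_u,g_v)$, so $\mu_p=\tau_p$; conversely, $\mu_p=\tau_p$ implies that $p$ is weighted homogeneous, by K.~Saito's theorem \cite{KSaito}.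

\medskip
\noindent\textbf{Conjecture} (Dimca--Sticlaru \cite{DS})\textbf{.} \emph{For every reduced plane curve $C$ of degree $d\ge3$ there is a positive integer $q_0\le 3d+1$ such that $\dim E_2(q)=\mu(C)-\tau(C)$ and $E_3(q)=0$ for all $q\ge q_0$.}

\subsection*{Results}
The conjecture is true.

\begin{theorem}\label{thm:A}
Let $C$ be reduced of degree $d\ge3$. For all $q\ge 2d+1$ one has $E_3(q)=0$ and $\dim E_2(q)\le\mu(C)-\tau(C)$. For all $q\ge 3d-2$ one has $\dim E_2(q)=\mu(C)-\tau(C)$. Hence the conjecture holds with $q_0=3d-2$.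
\end{theorem}

For the sharper statement let $\mathfrak{m}=(x,y,z)$, let $\hat J=\{h\in S:\mathfrak{m}^nh\subset J\text{ for some }n\}$ be the saturation of $J$, and let $N(f)=\hat J/J$.

\begin{theorem}\label{thm:B}
Let $C$ be reduced of degree $d\ge3$.
\begin{enumerate}
\item[(1)] For all $q\ge 2d-1$ one has $E_3(q)=0$ and $\dim E_2(q)\le\mu(C)-\tau(C)$. More precisely, $E_2(q)$ is the kernel of a linear map $K_q\to N(f)_{q-3}$ with $\dim K_q=\mu(C)-\tau(C)$.
\item[(2)] Let $e$ be the least degree of a nonzero form in $\hat J$. Then $\dim E_2(q)=\mu(C)-\tau(C)$ for $q\ge\max(2d-1,\,3d-2-e)$. If $N(f)=0$ (free curves), equality holds for all $q\ge 2d-1$.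
\item[(3)] For every reduced curve the conjecture holds with $q_0=3d-4$. If all singularities are weighted homogeneous, it holds with $q_0=2d-1$, and then $E_2(q)=0$ for $q\ge 2d-1$. Conversely, if $E_2(q)=0$ for one $q\ge 3d-4$, then all singularities of $C$ are weighted homogeneous.
\item[(4)] The bound $2d-1$ in (1), and in (3) for weighted homogeneous singularities, is optimal for each $d\ge3$: for $f=x^d+y^d$ one has $\mu(C)=\tau(C)$ but $E_2(2d-2)\supseteq E_3(2d-2)\ne0$.
\end{enumerate}
\end{theorem}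

\subsection*{Why $\mu-\tau$}
In large degree, $\mathcal{H}^2_q$ and $\mathcal{H}^3_q$ see only the singular points (Section~\ref{sec:global}). At a point $p$ they contribute the kernel and the cokernel of multiplication by $g$ on $M_g$, both of dimension $\tau_p$ (Section~\ref{sec:lattice}). So $\mathrm{d}'$ is a map between spaces of the same dimension, and the first guess is that it is bijective for $q\gg0$. This is what happens when $gM_g=0$; Section~\ref{sec:lines} shows it for concurrent lines, where $\mathrm{d}'$ is diagonal. When $gM_g\neq0$, a space of dimension $\mu_p-\tau_p$, the map $\mathrm{d}'$ still behaves like a triangular matrix with nonzero diagonal, but the source and the target are cut out of $M_g$ in different ways. In the quintic of Section~\ref{sec:quintic} the source lacks the lowest class $1$ and the target lacks the highest class $g$. The highest class is therefore killed by $\mathrm{d}'$, the lowest class is missed, and $\mathrm{d}_2$ joins the two. In general the Brieskorn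 lattice is the space on which the ``matrix'' is defined, and the $V$-filtration makes it triangular (Section~\ref{sec:V}). Theorem~\ref{thm:A} (Section~\ref{sec:A}) needs only that the spectrum of a plane curve singularity lies in $(0,2)$. Theorem~\ref{thm:B} (Section~\ref{sec:B}) also uses the symmetry of the spectrum and a lower bound for the log canonical threshold.

\section{Concurrent lines}\label{sec:lines}

Let $f=x^d+y^d$, so $J=(x^{d-1},y^{d-1})$. The curve consists of $d$ lines through $[0:0:1]$; its local equation $u^d+v^d$ is homogeneous, so $\mu(C)=\tau(C)$.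

Write a $2$-form as $\omega=a\,\mathrm{d}x\wedge\mathrm{d}y+\mathrm{d}z\wedge\eta$, where $\eta$ involves only $\mathrm{d}x,\mathrm{d}y$. It is a cocycle if and only if $\mathrm{d}f\wedge\eta=0$, which means $\eta=h\,\mathrm{d}f$ with $h\in S$, because $x^{d-1}$ and $y^{d-1}$ are coprime. Then $\mathrm{d}z\wedge\eta=-\mathrm{d}f\wedge h\,\mathrm{d}z$ is a coboundary. The coefficient of $\mathrm{d}x\wedge\mathrm{d}y$ in a coboundary lies in $J$, and $a\,\mathrm{d}x\wedge\mathrm{d}y$ is a coboundary for $a\in J$. Hence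
\[
\mathcal{H}^2=(S/J)\,\mathrm{d}x\wedge\mathrm{d}y,\qquad \mathcal{H}^3=(S/J)\,\mathrm{d}x\wedge\mathrm{d}y\wedge\mathrm{d}z,\qquad \mathrm{d}'=\partial/\partial z .
\]
The monomials $x^iy^jz^n$ with $0\le i,j\le d-2$ and $n\ge0$ form a basis of $S/J$. So $E_2(q)$ has the basis $x^iy^j\,\mathrm{d}x\wedge\mathrm{d}y$ with $0\le i,j\le d-2$ and $i+j+2=q$. These forms are closed, so \eqref{eq:chain} is solved by $\omega_1=\omega_2=0$, and $E_3(q)=E_2(q)$. This space is nonzero exactly for $2\le q\le 2d-2$; in degree $2d-2$ it is spanned by $x^{d-2}y^{d-2}\,\mathrm{d}x\wedge\mathrm{d}y$. Since $\mu(C)-\tau(C)=0$, this proves Theorem~\ref{thm:B}(4).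

In degree $q$ the map $\mathrm{d}'$ is diagonal: on $x^iy^jz^n\,\mathrm{d}x\wedge\mathrm{d}y$ the entry is
\[
n=q-(i+j+2)=-d\Bigl(\frac{i+j+2}{d}-\frac qd\Bigr).
\]
The numbers $(i+j+2)/d$ belong to the singularity and lie in $(0,2)$, the largest being $2-2/d$. The number $q/d$ belongs to the degree. The kernel disappears once $q/d$ exceeds all of them. The general proof has this shape.

\section{From Koszul cohomology to the singular points}\label{sec:global}

We recall two facts about Koszul complexes. First, $\mathcal{H}^j=0$ for $j<\operatorname{height}J$, as $S$ is Cohen--Macaulay. Second, $J$ annihilates every $\mathcal{H}^j$: contracting $\mathrm{d}f\wedge\omega=0$ with $\partial/\partial x$ gives $f_x\,\omega=\mathrm{d}f\wedge\iota_{\partial/\partial x}\omega$, and likewise for $y$ and $z$.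

If $C$ is smooth, $J$ has height $3$, so $\mathcal{H}^2=0$ and $E_2(q)=E_3(q)=0=\mu(C)-\tau(C)$ for all $q$. Theorem~\ref{thm:A} and Theorem~\ref{thm:B}(1)--(3) then hold trivially, with $K_q=0$. \emph{From now on $C$ is singular, and linear coordinates are chosen so that no singular point lies on $z=0$.} Since $C$ is reduced, its singular locus is finite. Hence $J$ has height $2$, $\mathcal{H}^0=\mathcal{H}^1=0$, and $\mathcal{H}^2,\mathcal{H}^3$ are finitely generated modules over the one-dimensional ring $S/J$.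

We want to replace $\mathcal{H}^j$ by $\mathcal{H}^j[z^{-1}]$, which splits into local contributions. The error is measured by local cohomology, of which we use the following standard properties for graded $S$-modules $P$.
\begin{enumerate}
\item[(C1)] $H^0_{\mathfrak{m}}(P)$ is the set of elements killed by a power of $\mathfrak{m}$, and short exact sequences give long exact sequences of the $H^i_{\mathfrak{m}}$. In particular $N(f)=H^0_{\mathfrak{m}}(M(f))$, a module of finite length.
\item[(C2)] $H^i_{\mathfrak{m}}(S)=0$ for $i\ne3$, and $H^3_{\mathfrak{m}}(S)_n\cong(S_{-3-n})^*$, where a form $h$ acts by the transpose of multiplication by $h$. So $H^3_{\mathfrak{m}}(S)_n=0$ for $n>-3$.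
\item[(C3)] If $P$ is finitely generated, then $H^i_{\mathfrak{m}}(P)=0$ for $i>\dim P$, and $H^i_{\mathfrak{m}}(P)_n=0$ for $n\gg0$.
\item[(C4)] If $JP=0$, then $H^i_{\mathfrak{a}}(P)$ depends only on the radical of $\mathfrak{a}+J$. Moreover $H^0_{(z)}(P)$ and $H^1_{(z)}(P)$ are the kernel and the cokernel of $P\to P[z^{-1}]$.
\end{enumerate}

\begin{lemma}\label{lem:lc}
\begin{enumerate}
\item[(a)] $H^0_{\mathfrak{m}}(\mathcal{H}^2)=0$, and $H^1_{\mathfrak{m}}(\mathcal{H}^2)_q=0$ for $q\ge 2d-2$.
\item[(b)] $\dim N(f)_j\le\dim N(f)_{3d-6-j}$ for all $j$. In particular $N(f)_j=0$ for $j>3d-6$.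
\end{enumerate}
\end{lemma}

\begin{proof}
The local cohomology of the free modules $\Omega^j$ is known, so we cut $K_f^*$ into short exact sequences. Let $Z=\ker(\mathrm{d}f\wedge:\Omega^2\to\Omega^3)$, $B=\mathrm{d}f\wedge\Omega^1$ and $I=\mathrm{d}f\wedge\Omega^2$. Then, with degrees shown,
\begin{align*}
&\text{(i)}\quad 0\to\Omega^0_{q-2d}\to\Omega^1_{q-d}\to B_q\to0, &&\text{(ii)}\quad 0\to Z_q\to\Omega^2_q\to I_{q+d}\to0,\\
&\text{(iii)}\quad 0\to B_q\to Z_q\to\mathcal{H}^2_q\to0, &&\text{(iv)}\quad 0\to I_q\to\Omega^3_q\to\mathcal{H}^3_q\to0,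
\end{align*}
where (i) is exact because $\mathcal{H}^0=\mathcal{H}^1=0$.

(a) By (i) and (C2), $H^1_{\mathfrak{m}}(B)=0$ and
\begin{equation}\label{eq:H2B}
H^2_{\mathfrak{m}}(B)_q=\ker\bigl(H^3_{\mathfrak{m}}(\Omega^0)_{q-2d}\to H^3_{\mathfrak{m}}(\Omega^1)_{q-d}\bigr),
\end{equation}
which vanishes if $q-2d>-3$. The modules $Z$ and $I$ are torsion free, so $H^0_{\mathfrak{m}}(Z)=H^0_{\mathfrak{m}}(I)=0$, and (ii) gives $H^1_{\mathfrak{m}}(Z)\cong H^0_{\mathfrak{m}}(I)=0$. Now (iii) embeds $H^0_{\mathfrak{m}}(\mathcal{H}^2)$ in $H^1_{\mathfrak{m}}(B)=0$ and $H^1_{\mathfrak{m}}(\mathcal{H}^2)$ in $H^2_{\mathfrak{m}}(B)$.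

(b) By (iv), (ii) and (C2),
\[
N(f)_j=H^0_{\mathfrak{m}}(\mathcal{H}^3)_{j+3}\cong H^1_{\mathfrak{m}}(I)_{j+3}\cong H^2_{\mathfrak{m}}(Z)_{j+3-d}.
\]
By (C3), $H^2_{\mathfrak{m}}(\mathcal{H}^2)=0$, so (iii) shows that $H^2_{\mathfrak{m}}(B)\to H^2_{\mathfrak{m}}(Z)$ is onto. Put $q=j+3-d$ and $n=q-2d=j+3-3d$ in \eqref{eq:H2B}. As $\Omega^1_{q-d}\cong(S_{n+d-1})^3$, the map in \eqref{eq:H2B} is $(f_x,f_y,f_z):H^3_{\mathfrak{m}}(S)_n\to(H^3_{\mathfrak{m}}(S)_{n+d-1})^3$. By (C2) it is the transpose of $(f_x,f_y,f_z):(S_{-3-n-(d-1)})^3\to S_{-3-n}$, whose cokernel is $M(f)_{-3-n}=M(f)_{3d-6-j}$. Thus $H^2_{\mathfrak{m}}(B)_{j+3-d}\cong(M(f)_{3d-6-j})^*$, and we obtain surjections $(M(f)_{3d-6-j})^*\to N(f)_j$ compatible with the action of $S$. Their transposes $N(f)_j^*\hookrightarrow M(f)_{3d-6-j}$ embed the graded dual of $N(f)$ in $M(f)$ as an $S$-submodule. This submodule has finite length, so it lies in $H^0_{\mathfrak{m}}(M(f))=N(f)$.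
\end{proof}

Now we describe the localization. Put $X=x/z$, $Y=y/z$, $A=\mathbb{C}[X,Y]$, $g=f(X,Y,1)$ and $\zeta=\mathrm{d}z/z$. Then $f=z^dg$, so
\[
\mathrm{d}f=z^d(\mathrm{d}g+d\,g\,\zeta).
\]
Since $\mathrm{d}x=z(\mathrm{d}X+X\zeta)$, $\mathrm{d}y=z(\mathrm{d}Y+Y\zeta)$ and $\mathrm{d}z=z\zeta$, the forms $\mathrm{d}X,\mathrm{d}Y,\zeta$ are a basis in degree $0$ of $\Omega^1[z^{-1}]$ over $S[z^{-1}]=A[z,z^{-1}]$. So the degree $m$ part of $\Omega^j[z^{-1}]$ is the free $A$-module $z^m(\Omega^j_A\oplus\zeta\wedge\Omega^{j-1}_A)$.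

For $p=[p_1:p_2:1]\in\operatorname{Sing}C$ put $u=X-p_1$, $v=Y-p_2$ and $R=R_p=\mathbb{C}\{u,v\}$. Let $\mathcal{H}^j_p(m)$ be the cohomology at the middle term of
\[
z^{m-d}(\Omega^{j-1}_R\oplus\zeta\wedge\Omega^{j-2}_R)\xrightarrow{\mathrm{d}f\wedge}z^{m}(\Omega^{j}_R\oplus\zeta\wedge\Omega^{j-1}_R)\xrightarrow{\mathrm{d}f\wedge}z^{m+d}(\Omega^{j+1}_R\oplus\zeta\wedge\Omega^{j}_R).
\]
The exterior derivative again induces $\mathrm{d}':\mathcal{H}^2_p(m)\to\mathcal{H}^3_p(m)$. Viewing the coefficients of a polynomial form in $R$ commutes with $\mathrm{d}$ and with $\mathrm{d}f\wedge$, so it gives maps $\mathcal{H}^j_m\to\mathcal{H}^j_p(m)$ that commute with $\mathrm{d}'$.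

\begin{proposition}\label{prop:compare}
\begin{enumerate}
\item[(a)] The map $\mathcal{H}^2_q\to\bigoplus_p\mathcal{H}^2_p(q)$ is injective for all $q$ and bijective for $q\ge 2d-2$.
\item[(b)] The map $\mathcal{H}^3_q\to\bigoplus_p\mathcal{H}^3_p(q)$ has kernel $N(f)_{q-3}$, and it is bijective for $q\gg0$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $j=2,3$. The ideal $J+(z)$ is $\mathfrak{m}$-primary, because no singular point lies on $z=0$. By (C4), the kernel and the cokernel of $\mathcal{H}^j\to\mathcal{H}^j[z^{-1}]$ are $H^0_{\mathfrak{m}}(\mathcal{H}^j)$ and $H^1_{\mathfrak{m}}(\mathcal{H}^j)$. In view of Lemma~\ref{lem:lc}(a), (C1) and (C3), it remains to show that $P=(\mathcal{H}^j[z^{-1}])_q$ equals $\bigoplus_p\mathcal{H}^j_p(q)$.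

The module $P$ is the cohomology of a complex of finitely generated free $A$-modules. It is killed by $z^{1-d}f_x=g_X$, by $z^{1-d}f_y=g_Y$ and by $z^{1-d}f_z=d\,g-Xg_X-Yg_Y$, that is, by $(g,g_X,g_Y)$. So $P$ has finite length and support in $\operatorname{Sing}C$. Therefore $P=\bigoplus_pP_{\mathfrak{m}_p}=\bigoplus_pP\otimes_AR_p$, where the second equality holds because $A/\mathfrak{m}_p^n=R_p/\mathfrak{m}_p^nR_p$. As $R_p$ is flat over $A$, tensoring with $R_p$ commutes with cohomology, and $P\otimes_AR_p=\mathcal{H}^j_p(q)$.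
\end{proof}

Let $\mathrm{vol}=\mathrm{d}u\wedge\mathrm{d}v$. For $a,c\in R$ and $\xi,\eta\in\Omega^1_R$, expanding with $\mathrm{d}z^m=mz^m\zeta$, $\mathrm{d}\zeta=0$ and $\Omega^3_R=0$ shows that $\beta=z^m(a\,\mathrm{vol}+\zeta\wedge\xi)$ satisfies
\begin{equation}\label{eq:local2}
\mathrm{d}f\wedge\beta=z^{m+d}\,\zeta\wedge(d\,ga\,\mathrm{vol}-\mathrm{d}g\wedge\xi),\qquad \mathrm{d}\beta=z^m\,\zeta\wedge(m\,a\,\mathrm{vol}-\mathrm{d}\xi),
\end{equation}
and that
\begin{equation}\label{eq:local1}
\mathrm{d}f\wedge z^m(\eta+c\,\zeta)=z^{m+d}\bigl(\mathrm{d}g\wedge\eta+\zeta\wedge(d\,g\,\eta-c\,\mathrm{d}g)\bigr).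
\end{equation}

\section{The local differential on the Brieskorn lattice}\label{sec:lattice}

Fix $p\in\operatorname{Sing}C$. The germ $g\in R$ is reduced, so it has an isolated singularity and $g_u,g_v$ is a regular sequence. By \eqref{eq:local2}, $\beta$ is a cocycle when $d\,ga\,\mathrm{vol}=\mathrm{d}g\wedge\xi$, and computing $\mathrm{d}'$ means passing from $\mathrm{d}g\wedge\xi$ to $\mathrm{d}\xi$. This operation is not defined on $2$-forms, since $\xi$ can be changed by $h\,\mathrm{d}g$, which changes $\mathrm{d}\xi$ by $-\mathrm{d}g\wedge\mathrm{d}h$. It is defined on the quotient by exactly these forms.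

The \emph{Brieskorn lattice} of $g$ is $L=\Omega^2_R/\mathrm{d}g\wedge\mathrm{d}R$. For $a\in R$ we write $[a]$ for the class of $a\,\mathrm{vol}$. Two operators act on $L$.
\begin{itemize}
\item The operator $t$ is multiplication by $g$. It is well defined because $g\,\mathrm{d}g\wedge\mathrm{d}h=\mathrm{d}g\wedge\mathrm{d}(gh)$.
\item The operator $s=\partial_t^{-1}$ is given by $s[\mathrm{d}\eta]=[\mathrm{d}g\wedge\eta]$. By the Poincar\'e lemma in $R$, every $2$-form is $\mathrm{d}\eta$. If $\mathrm{d}\eta=\mathrm{d}g\wedge\mathrm{d}h=-\mathrm{d}(h\,\mathrm{d}g)$, then $\eta=-h\,\mathrm{d}g+\mathrm{d}k$ with $k\in R$, so $\mathrm{d}g\wedge\eta=\mathrm{d}g\wedge\mathrm{d}k$ has class $0$. Hence $s$ is well defined.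
\end{itemize}
Taking $\eta=\varphi\,\mathrm{d}v-\psi\,\mathrm{d}u$ gives the working form of the definition,
\begin{equation}\label{eq:div}
s[\varphi_u+\psi_v]=[\varphi g_u+\psi g_v]\qquad(\varphi,\psi\in R).
\end{equation}
The preimage of $sL$ in $\Omega^2_R$ is $\mathrm{d}g\wedge\Omega^1_R=(g_u,g_v)\,\mathrm{vol}$, so $L/sL=M_g$, with $t$ acting as $g$. From
\[
ts[\mathrm{d}\eta]=[\mathrm{d}g\wedge g\eta]=s[\mathrm{d}(g\eta)]=s[\mathrm{d}g\wedge\eta+g\,\mathrm{d}\eta]
\]
we get $ts=st+s^2$.

Let $\mathbb{C}\{\{s\}\}$ be the ring of series $\sum a_ns^n$ with $\sum|a_n|r^n/n!<\infty$ for some $r>0$; it is a discrete valuation ring with uniformizer $s$. It is classical (Brieskorn, Sebastiani, Malgrange) that $L$ is a free $\mathbb{C}\{\{s\}\}$-module of rank $\mu_p$. In particular $s$ is injective and $L$ embeds in the \emph{Gauss--Manin system} $G=L[s^{-1}]$. The operator $t$ extends to $G$ by $t(s^{-n}a)=s^{-n}ta-ns^{1-n}a$; the relation $ts=st+s^2$ makes this consistent and continues to hold. Put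 $\theta=s^{-1}t=\partial_tt$. Then
\begin{equation}\label{eq:comm}
t=s\theta,\qquad s(\theta-\lambda+1)=(\theta-\lambda)s\quad(\lambda\in\mathbb{C}).
\end{equation}
The operator $\theta$ acts on $G$ but need not preserve $L$. Let
\[
L_0=\{a\in L:\theta a\in L\}=\{a\in L:ta\in sL\}.
\]
The second description shows that $L_0$ is the preimage of $\ker(g:M_g\to M_g)$; in particular $sL\subset L_0$.

\begin{example}\label{ex:wh}
Let $w_1,w_2>0$ and $Eg=w_1ug_u+w_2vg_v$. Formula \eqref{eq:div} with $\varphi=w_1u^{i+1}v^j$ and $\psi=w_2u^iv^{j+1}$ gives $[u^iv^jEg]=\alpha_{ij}\,s[u^iv^j]$, where $\alpha_{ij}=(i+1)w_1+(j+1)w_2$. If $Eg=g$, then $\theta[u^iv^j]=\alpha_{ij}[u^iv^j]$. For $g=u^d+v^d$ these eigenvalues are the numbers $(i+j+2)/d$ of Section~\ref{sec:lines}.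
\end{example}

To a local $2$-form $\beta=z^m(a\,\mathrm{vol}+\zeta\wedge\xi)$ attach $\langle\beta\rangle=[a]\in L$, and to a local $3$-form $z^m\zeta\wedge c\,\mathrm{vol}$ attach $\langle z^m\zeta\wedge c\,\mathrm{vol}\rangle=[c]\in L$. One identity translates everything.

\begin{lemma}\label{lem:key}
For every local $2$-form $\beta$ of degree $m$,
\[
\langle\mathrm{d}f\wedge\beta\rangle-s\langle\mathrm{d}\beta\rangle=d\cdot s\Bigl(\theta-\frac md\Bigr)\langle\beta\rangle .
\]
\end{lemma}

\begin{proof}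
By \eqref{eq:local2}, $\langle\mathrm{d}f\wedge\beta\rangle=d\cdot t[a]-s[\mathrm{d}\xi]$ and $\langle\mathrm{d}\beta\rangle=m[a]-[\mathrm{d}\xi]$. The terms with $\xi$ cancel, and $d\cdot t-ms=d\cdot s(\theta-m/d)$.
\end{proof}

\begin{lemma}\label{lem:model}
The maps $\langle\ \rangle$ induce isomorphisms
\[
\mathcal{H}^2_p(m)\cong L_0/sL=\ker(g:M_g\to M_g),\qquad \mathcal{H}^3_p(m)\cong L/(sL+tL)=T_g .
\]
Both spaces have dimension $\tau_p$. Under these isomorphisms $\mathrm{d}'$ is induced by $-d\cdot(\theta-m/d):L_0\to L$.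
\end{lemma}

\begin{proof}
By \eqref{eq:local2}, the coboundaries in degree $3$ are the forms $z^m\zeta\wedge c\,\mathrm{vol}$ with $c\in(g,g_u,g_v)$. This gives the second isomorphism.

For $a\in R$, a form $\xi$ with $d\,ga\,\mathrm{vol}=\mathrm{d}g\wedge\xi$ exists if and only if $ga\in(g_u,g_v)$, that is, $[a]\in L_0$. So $\langle\ \rangle$ maps the cocycles onto $L_0$. By \eqref{eq:local1} it maps coboundaries to classes $[\mathrm{d}g\wedge\eta]\in sL$. Conversely, let $\beta$ be a cocycle with $[a]\in sL$, so $a\,\mathrm{vol}=\mathrm{d}g\wedge\eta$ for some $\eta$. Subtracting $\mathrm{d}f\wedge z^{m-d}\eta$, we may assume $a=0$. Then $\mathrm{d}g\wedge\xi=0$, so $\xi=-c\,\mathrm{d}g$ with $c\in R$ because $g_u,g_v$ is a regular sequence, and $\beta=\mathrm{d}f\wedge z^{m-d}c\,\zeta$ by \eqref{eq:local1}. This gives the first isomorphism.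

The kernel and the cokernel of an endomorphism of $M_g$ have the same dimension. Finally, for a cocycle $\beta$, Lemma~\ref{lem:key} and the injectivity of $s$ give $\langle\mathrm{d}\beta\rangle=-d\cdot(\theta-m/d)\langle\beta\rangle$.
\end{proof}

Two local statements about $\theta-\lambda$, $\lambda=q/d$, will prove the theorems. The first is that the kernel of $\theta-\lambda:L_0/sL\to T_g$ has dimension $\mu_p-\tau_p$. The second, which Section~\ref{sec:A} translates into the injectivity of $\mathrm{d}_2$, is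
\begin{equation}\label{eq:star}
a\in L,\quad(\theta-\lambda)a\in s^2L\quad\Longrightarrow\quad a\in sL .
\end{equation}

\section{A quintic with $\mu-\tau=1$}\label{sec:quintic}

Let $f=x^4z+y^5+x^2y^3$. Since $f_z=x^4$ and $f_y=5y^4+3x^2y^2$, the only singular point is $[0:0:1]$, where
\[
g=u^4+v^5+u^2v^3,\qquad g_u=4u^3+2uv^3,\qquad g_v=5v^4+3u^2v^2 .
\]
We verify both local statements by hand, for every $\lambda\in\frac15\mathbb{Z}$. Give $u^iv^j$ the weight $i/4+j/5$, and a power series the least weight of its monomials. Put $\alpha_{ij}=(i+1)/4+(j+1)/5$, let $\mathfrak{n}=(u,v)\subset R$, and let $Q=\{u^iv^j:0\le i\le2,\ 0\le j\le3\}$.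

\emph{The Milnor algebra.} Modulo $(g_u,g_v)$ we have $u^3\equiv-\frac12uv^3$ and $v^4\equiv-\frac35u^2v^2$, and each substitution raises the weight by $\frac1{10}$. As $(g_u,g_v)$ contains a power of $\mathfrak{n}$, a series of weight $\ge w$ is congruent to a combination of monomials of $Q$ of weight $\ge w$. The intersection multiplicity of $g_u=u(4u^2+2v^3)$ and $g_v=v^2(5v^2+3u^2)$ is $2+2+4+4=12=|Q|$, so $Q$ is a basis of $M_g$. Direct expansion gives
\begin{gather}
\tfrac14ug_u+\tfrac15vg_v=g+\tfrac1{10}u^2v^3,\label{eq:euler}\\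
(1-\tfrac3{10}v)u^3v^3=\tfrac14v^3g_u-\tfrac1{10}uv^2g_v,\qquad (1-\tfrac3{10}v)u^2v^4=\tfrac15u^2g_v-\tfrac3{20}uv^2g_u .\label{eq:two}
\end{gather}
So $g\equiv-\frac1{10}u^2v^3$ is nonzero in $M_g$ and is killed by $\mathfrak{n}$. Hence $gM_g=\mathbb{C}\,u^2v^3$, $\tau=11$, and $L_0=\{[h]:h\in\mathfrak{n}\}$. The source $L_0/sL$ has basis $Q\setminus\{1\}$; the target $T_g$ has basis $Q\setminus\{u^2v^3\}$.

\emph{The operator $\theta$ is triangular.} Example~\ref{ex:wh} and \eqref{eq:euler} give
\begin{equation}\label{eq:tq}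
t[u^iv^j]=\alpha_{ij}\,s[u^iv^j]-\tfrac1{10}[u^{i+2}v^{j+3}].
\end{equation}
Let $(i,j)\ne(0,0)$ and let $w$ be the weight of $u^{i+2}v^{j+3}$. Multiply one of the identities \eqref{eq:two} by a monomial and by $\varepsilon=(1-\frac3{10}v)^{-1}$. This gives $u^{i+2}v^{j+3}=\varphi g_u+\psi g_v$, where $\varphi$ has weight $\ge w-\frac34$ and $\psi$ has weight $\ge w-\frac45$. So $\varphi_u+\psi_v$ has weight $\ge w-1$, which exceeds the weight of $u^iv^j$ by $\frac1{10}$. By \eqref{eq:div},
\begin{equation}\label{eq:tri}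
\theta[u^iv^j]=\alpha_{ij}[u^iv^j]+[r_{ij}],\qquad r_{ij}=-\tfrac1{10}(\varphi_u+\psi_v)\text{ of weight larger than that of }u^iv^j .
\end{equation}

\emph{The kernel.} No $\alpha_{ij}$ with $i\le2$ lies in $\frac15\mathbb{Z}$. By \eqref{eq:tri}, $\theta-\lambda$ sends the ten monomials of $Q\setminus\{1,u^2v^3\}$ to their span in $T_g$ by a triangular matrix with nonzero diagonal entries $\alpha_{ij}-\lambda$. It sends $u^2v^3$ to a series of weight $\ge\frac{11}{10}$, which is zero in $T_g$. So the kernel is spanned by $u^2v^3$ and has dimension $1=\mu-\tau$; the cokernel is spanned by $1$.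

\emph{Property \eqref{eq:star}.} First, $\theta L_0\subset L_0$: this holds on $Q\setminus\{1\}$ by \eqref{eq:tri}, and on $sL$ because $\theta s=t+s$. Next, $r_{23}$ comes from $\varphi=\frac14uv^6\varepsilon$ and $\psi=-\frac1{10}u^2v^5\varepsilon$, so $r_{23}\in(v^6,u^2v^4)$. Since $v^6=\frac15v^2g_v-\frac35u^2v^4$, the second identity in \eqref{eq:two} gives $r_{23}\in\mathfrak{n}^2g_u+\mathfrak{n}^2g_v$, and $[r_{23}]\in sL_0$ by \eqref{eq:div}. By \eqref{eq:tq}, $(\theta-\lambda)s[1]=(1+\alpha_{00}-\lambda)s[1]-\frac1{10}[u^2v^3]$. So $a'=[u^2v^3]+10(\alpha_{23}-\lambda)s[1]$ satisfies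
\[
(\theta-\lambda)a'=\gamma\,s[1]+[r_{23}],\qquad\gamma=10\bigl(\tfrac{31}{20}-\lambda\bigr)\bigl(\tfrac{29}{20}-\lambda\bigr)\ne0 .
\]
Let $a\in L$ with $(\theta-\lambda)a\in s^2L$. Then $a\in L_0$ lies in the kernel just computed, so $a=\kappa a'+sc$ with $\kappa\in\mathbb{C}$ and $c\in L$. Applying $s^{-1}(\theta-\lambda)$ and using \eqref{eq:comm}, we get $\kappa\gamma[1]+(\theta-\lambda+1)c\in L_0$. Hence $\theta c\in L$, so $c\in L_0$ and $(\theta-\lambda+1)c\in L_0$. Since $[1]\notin L_0$, we conclude $\kappa=0$ and $a\in sL$.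

Thus $s^{-1}(\theta-\lambda)$ carries the highest class $u^2v^3$, which spans the kernel, to the lowest class $1$, which spans the cokernel one step down. What made this work is a filtration for which $\theta$ is triangular with a known diagonal.

\section{The $V$-filtration and the operator $\theta-\lambda$}\label{sec:V}

For a general singularity there are no weights, but $G$ carries a filtration with the same properties. We use the following published facts \cite{St,Var1,SS,MSaito}.

There is a decreasing exhaustive filtration $V^\alpha$, $\alpha\in\mathbb{Q}$, of $G$ by $\mathbb{C}\{\{s\}\}$-lattices (finitely generated submodules with $V^\alpha[s^{-1}]=G$), with a discrete set of jumps. Put $V^{>\alpha}=\bigcup_{\beta>\alpha}V^\beta$ and $\operatorname{Gr}^\alpha_VG=V^\alpha/V^{>\alpha}$. One has $sV^\alpha=V^{\alpha+1}$ and $\theta V^\alpha\subset V^\alpha$; the operator $\theta-\alpha$ is nilpotent on the finite-dimensional space $\operatorname{Gr}^\alpha_VG$; and $V^N\subset L\subset V^{-N}$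 for $N\gg0$. Give $L$ the induced filtration $L\cap V^\alpha$, give $L/sL$ the quotient filtration, and let $n_\alpha=\dim\operatorname{Gr}^\alpha_V(L/sL)$. The $n_\alpha$ are the multiplicities of the \emph{spectral numbers} of $g$, they add up to $\mu_p$, and in this indexing
\begin{enumerate}
\item[(F1)] $n_\alpha\ne0$ implies $0<\alpha<2$;
\item[(F2)] $n_\alpha=n_{2-\alpha}$.
\end{enumerate}
Let $\alpha_p$ be the smallest spectral number. By (F1) and (F2), $0<\alpha_p\le1$.

The difficulty is that $\theta$ preserves each $V^\alpha$ but not $L$. So we trap $L$ between two steps of the filtration. Call $\rho\in[0,1]$ \emph{admissible at $p$} if $V^{>\rho}\subset L$.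

\begin{lemma}\label{lem:squeeze}
One has $L\subset V^{>0}$. The number $\rho=1$ is admissible by (F1) alone, and $\rho=1-\alpha_p$ is admissible by (F2).
\end{lemma}

\begin{proof}
Let $h_\alpha=\dim\operatorname{Gr}^\alpha_VL$ and $k_\alpha=\dim\operatorname{Gr}^\alpha_VG$. Then $h_\alpha\le k_\alpha=k_{\alpha+1}$, with $h_\alpha=0$ for $\alpha<-N$ and $h_\alpha=k_\alpha$ for $\alpha\ge N$. The space $\operatorname{Gr}^\alpha_V(L/sL)$ is the cokernel of the injection $\operatorname{Gr}^\alpha_V(sL)\to\operatorname{Gr}^\alpha_VL$, and $sL\cap V^\alpha=s(L\cap V^{\alpha-1})$. Hence $n_\alpha=h_\alpha-h_{\alpha-1}$.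

For $\alpha\le0$, (F1) gives $h_\alpha=h_{\alpha-1}=\dots=0$, that is, $L\cap V^\alpha\subset V^{>\alpha}$. Going through the finitely many jumps in $[-N,0]$ yields $L\subset V^{>0}$.

Let $\rho\in[0,1]$ be such that $n_\alpha=0$ for all $\alpha>1+\rho$. This holds for $\rho=1$ by (F1) and for $\rho=1-\alpha_p$ by (F2). For $\beta>\rho$ we get $h_\beta=h_{\beta+1}=\dots=k_\beta$, so $V^\beta\subset L+V^{>\beta}$. Going through the finitely many jumps in $(\rho,N)$ yields $V^{>\rho}\subset L+V^N=L$.
\end{proof}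

Fix an admissible $\rho$, and put $V=V^{>0}$ and $U=V^{>\rho}$. Then
\begin{equation}\label{eq:squeeze}
sV=V^{>1}\subset U\subset L\subset V ,
\end{equation}
the lattices $U$ and $V$ are $\theta$-stable, and the eigenvalues of $\theta$ lie in $(0,1]$ on $V/sV$ and in $(0,\rho]$ on $V/U$. This is where it matters that $g$ has two variables: the range $(0,2)$ in (F1) puts $L$ within one factor $s$ of a $\theta$-stable lattice.

\begin{lemma}\label{lem:main}
Let $\lambda>1+\rho$ and $W=\{a\in L:(\theta-\lambda)a\in sL\}$.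
\begin{enumerate}
\item[(a)] Property \eqref{eq:star} holds.
\item[(b)] $\dim W/(W\cap sL)=\mu_p-\tau_p$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $a\in W$. Then $a\in V$ and $(\theta-\lambda)a\in sV$. Since $\lambda>1$, the operator $\theta-\lambda$ is bijective on $V/sV$, so $a=sa_1$ with $a_1\in V$. By \eqref{eq:comm}, $(\theta-\lambda)a=s(\theta-\lambda')a_1$ with $\lambda'=\lambda-1$. Since $\lambda'>\rho$, the operator $\theta-\lambda'$ is bijective on $V/U$.

(a) If $(\theta-\lambda)a\in s^2L$, then $a\in W$ and $(\theta-\lambda')a_1\in sL\subset sV\subset U$. So $a_1\in U\subset L$ and $a\in sL$.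

(b) Let $P=\{a_1\in V:(\theta-\lambda')a_1\in L\}$. We have just shown $W\subset sP$. Conversely $sP\subset sV\subset L$ and $(\theta-\lambda)sP=s(\theta-\lambda')P\subset sL$. So $W=sP$ and $W/(W\cap sL)\cong P/(P\cap L)$. Both $P$ and $L$ contain $U$, since $U$ is $\theta$-stable and $U\subset L$. Let $\bar P$ and $\bar L$ be their images in the finite-dimensional space $V/U$. Then $\bar P=(\theta-\lambda')^{-1}\bar L$ has the same dimension as $\bar L$, and $\bar P\cap\bar L=\{b\in\bar L:\theta b\in\bar L\}$ is the kernel of the surjection $\bar L\to(\bar L+\theta\bar L)/\bar L$ induced by $\theta$. Therefore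
\[
\dim P/(P\cap L)=\dim\bar L-\dim(\bar P\cap\bar L)=\dim(L+\theta L)/L=\dim(sL+tL)/sL ,
\]
the last step by applying $s$. Finally $(sL+tL)/sL=gM_g$ has dimension $\dim M_g-\dim T_g=\mu_p-\tau_p$.
\end{proof}

The proof shows what $\mu_p-\tau_p$ counts here: it is the failure $\dim(L+\theta L)/L$ of $\theta$ to preserve $L$. A lower bound on $\lambda$ cannot be dropped. For $g=u^d+v^d$ and $\lambda=2-2/d$, the class $a=[u^{d-2}v^{d-2}]$ is not in $sL$ and $(\theta-\lambda)a=0$ by Example~\ref{ex:wh}, so (a) and (b) both fail.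

\begin{lemma}\label{lem:kernel}
If $m/d>1+\rho$, then $\dim\ker\bigl(\mathrm{d}':\mathcal{H}^2_p(m)\to\mathcal{H}^3_p(m)\bigr)=\mu_p-\tau_p$.
\end{lemma}

\begin{proof}
Let $\lambda=m/d$. By Lemma~\ref{lem:model} the kernel is $W'/sL$, where $W'=\{a\in L_0:(\theta-\lambda)a\in sL+tL\}$. The point is that the term in $tL$ can be removed by changing $a$ modulo $sL$, because $(\theta-\lambda)sc=tc+(1-\lambda)sc$. Indeed, if $(\theta-\lambda)a=sb+tc$ with $b,c\in L$, then $(\theta-\lambda)(a-sc)=s(b+(\lambda-1)c)$, so $a-sc\in W$. Conversely $W\subset W'$, since $a\in W$ gives $\theta a\in\lambda a+sL\subset L$, and $sL\subset W'$. So $W'=W+sL$ and $W'/sL\cong W/(W\cap sL)$. Apply Lemma~\ref{lem:main}(b).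
\end{proof}

\begin{remark}
Since $\dim\mathcal{H}^2_p(m)=\tau_p$, Lemma~\ref{lem:kernel} contains the inequality $\mu_p-\tau_p\le\tau_p$.
\end{remark}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

\begin{proposition}\label{prop:main}
For each $p\in\operatorname{Sing}C$ let $\rho_p$ be admissible at $p$, and let $q>d(1+\rho_p)$ for all $p$.
\begin{enumerate}
\item[(i)] $E_3(q)=0$.
\item[(ii)] If moreover $q\ge2d-2$, then $E_2(q)$ is the kernel of a linear map $K_q\to N(f)_{q-3}$ with $\dim K_q=\mu(C)-\tau(C)$. In particular $\dim E_2(q)\le\mu(C)-\tau(C)$, with equality if $N(f)_{q-3}=0$.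
\end{enumerate}
\end{proposition}

\begin{proof}
(i) Let $[\omega]\in E_3(q)$, choose $\omega_1,\omega_2$ as in \eqref{eq:chain}, and put $\lambda=q/d$. Fix $p$. The forms $\omega,\omega_1,\omega_2$ have degrees $d\lambda$, $d(\lambda-1)$, $d(\lambda-2)$. Apply Lemma~\ref{lem:key} to each, use \eqref{eq:chain} to replace the terms $\mathrm{d}f\wedge\cdot$, and move $s$ across $\theta$ by \eqref{eq:comm}:
\begin{align*}
-\langle\mathrm{d}\omega\rangle&=d\cdot(\theta-\lambda)\langle\omega\rangle,\\
\langle\mathrm{d}\omega\rangle-s\langle\mathrm{d}\omega_1\rangle&=d\cdot s(\theta-\lambda+1)\langle\omega_1\rangle=d\cdot(\theta-\lambda)s\langle\omega_1\rangle,\\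
s\langle\mathrm{d}\omega_1\rangle-s^2\langle\mathrm{d}\omega_2\rangle&=d\cdot s^2(\theta-\lambda+2)\langle\omega_2\rangle=d\cdot(\theta-\lambda)s^2\langle\omega_2\rangle .
\end{align*}
Here the first line was divided by $s$ and the third multiplied by $s$. The sum telescopes:
\[
d\cdot(\theta-\lambda)\bigl(\langle\omega\rangle+s\langle\omega_1\rangle+s^2\langle\omega_2\rangle\bigr)=-s^2\langle\mathrm{d}\omega_2\rangle\in s^2L .
\]
The element in parentheses lies in $L$, and $\lambda>1+\rho_p$. By Lemma~\ref{lem:main}(a) it lies in $sL$, so $\langle\omega\rangle\in sL$, and $[\omega]$ vanishes in $\mathcal{H}^2_p(q)$ by Lemma~\ref{lem:model}. This holds for every $p$, so $[\omega]=0$ by the injectivity in Proposition~\ref{prop:compare}(a).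

(ii) Let $K_q\subset\mathcal{H}^2_q$ be the kernel of the composition $\mathcal{H}^2_q\xrightarrow{\mathrm{d}'}\mathcal{H}^3_q\to\bigoplus_p\mathcal{H}^3_p(q)$. Since $q\ge2d-2$, Proposition~\ref{prop:compare}(a) identifies $K_q$ with the direct sum of the kernels of the local maps $\mathrm{d}'$. By Lemma~\ref{lem:kernel}, $\dim K_q=\sum_p(\mu_p-\tau_p)$. By Proposition~\ref{prop:compare}(b), $\mathrm{d}'$ maps $K_q$ into $N(f)_{q-3}$, and the kernel of this map is $E_2(q)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]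
Take $\rho_p=1$ for all $p$ (Lemma~\ref{lem:squeeze}); the condition is $q>2d$. Proposition~\ref{prop:main} gives $E_3(q)=0$ and $\dim E_2(q)\le\mu(C)-\tau(C)$ for $q\ge2d+1$. Let $q\ge3d-2$. Then $q\ge2d+1$ because $d\ge3$, and $q-3>3d-6$, so $N(f)_{q-3}=0$ by Lemma~\ref{lem:lc}(b) and equality holds.
\end{proof}

\begin{remark}
For $q\gg0$, both $\mathcal{H}^2_{q-d}$ and $\mathcal{H}^3_{q-d}$ have dimension $\tau(C)$, by Proposition~\ref{prop:compare} and Lemma~\ref{lem:model}. So the target of $\mathrm{d}_2$ has the same dimension $\mu(C)-\tau(C)$ as $E_2(q-d)$ and $E_2(q)$, and the injective map $\mathrm{d}_2$ is bijective.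
\end{remark}

\section{Sharper bounds: proof of Theorem~\ref{thm:B}}\label{sec:B}

Proposition~\ref{prop:main} has two sources of loss: the local bound $q>d(1+\rho_p)$ and the global term $N(f)_{q-3}$. To improve the first we take $\rho_p=1-\alpha_p$, and we need a lower bound for $\alpha_p$ in terms of $d$. It comes from a vanishing theorem on $\mathbb{P}^2$.

Recall the definitions. Let $\pi:\tilde{\mathbb{P}}\to\mathbb{P}^2$ be a log resolution of $C$. For rational $c>0$ the multiplier ideal is $\mathcal{J}(cC)=\pi_*\mathcal{O}(K_{\tilde{\mathbb{P}}/\mathbb{P}^2}-\lfloor c\,\pi^*C\rfloor)\subset\mathcal{O}_{\mathbb{P}^2}$. Away from $\operatorname{Sing}C$ it equals $\mathcal{O}(-\lfloor c\rfloor C)$, as $C$ is reduced. The log canonical threshold $\operatorname{lct}_p(C)$ is the supremum of the $c$ for which $\mathcal{J}(cC)$ is the unit ideal at $p$. Nadel vanishing on $\mathbb{P}^2$ states that if $D$ is a divisor with $D-cC$ ample, then $H^i(\mathbb{P}^2,\mathcal{O}(K_{\mathbb{P}^2}+D)\otimes\mathcal{J}(cC))=0$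 for $i>0$.

\begin{lemma}\label{lem:lct}
$\alpha_p\ge2/d$ for every $p\in\operatorname{Sing}C$.
\end{lemma}

\begin{proof}
By \cite{Var2,Bu}, $\operatorname{lct}_p(C)=\min(1,\alpha_p)$, so $\alpha_p=\operatorname{lct}_p(C)$ since $\alpha_p\le1$. Let $0<c<2/d$ be rational. Then $c<1$, so $\mathcal{J}(cC)$ defines a finite scheme $Y$. Take for $D$ twice a line. Then $D-cC$ has degree $2-cd>0$ and $\mathcal{O}(K_{\mathbb{P}^2}+D)=\mathcal{O}(-1)$, so $H^1(\mathbb{P}^2,\mathcal{O}(-1)\otimes\mathcal{J}(cC))=0$. The sequence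
\[
0\to\mathcal{O}(-1)\otimes\mathcal{J}(cC)\to\mathcal{O}(-1)\to\mathcal{O}_Y(-1)\to0
\]
and $H^0(\mathbb{P}^2,\mathcal{O}(-1))=0$ give $H^0(\mathcal{O}_Y(-1))=0$. As $Y$ is finite, it is empty. Hence $\operatorname{lct}_p(C)\ge c$ for all rational $c<2/d$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Part (4) was proved in Section~\ref{sec:lines}.

(1) Take $\rho_p=1-\alpha_p$, admissible by Lemma~\ref{lem:squeeze}. By Lemma~\ref{lem:lct}, $d(1+\rho_p)\le2d-2$. So Proposition~\ref{prop:main} applies to all $q\ge2d-1$.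

(2) By (1), equality holds for each $q\ge2d-1$ with $N(f)_{q-3}=0$. This settles the case $N(f)=0$. In general $N(f)_i=\hat J_i/J_i=0$ for $i<e$. By Lemma~\ref{lem:lc}(b), $N(f)_{q-3}=0$ as soon as $3d-6-(q-3)<e$, that is, $q\ge3d-2-e$.

(3) If all singularities are weighted homogeneous, then $\mu(C)=\tau(C)$ and (1) gives $E_2(q)=E_3(q)=0$ for $q\ge2d-1$. So the conjecture holds with $q_0=2d-1$, and also with $q_0=3d-4$, because $2d-1\le3d-4$ for $d\ge3$.

Otherwise some $p=[p_1:p_2:1]$ is not weighted homogeneous, and we show that $e\ge2$. A double point has an equation $u^2+v^{k+1}$ in suitable analytic coordinates (type $A_k$), so it is weighted homogeneous. Hence $p$ has multiplicity at least $3$, and $(g,g_u,g_v)\subset\mathfrak{n}^2$, where $\mathfrak{n}=(u,v)\subset R_p$. Let $h\in\hat J$ be a nonzero form. Then $z^nh\in J$ for some $n$, and setting $z=1$ gives $h(p_1+u,p_2+v,1)\in(g,g_u,g_v)R_p\subset\mathfrak{n}^2$. This is a nonzero polynomial in $u,v$ of degree at most $\deg h$, and a nonzero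 polynomial of degree $\le1$ is not in $\mathfrak{n}^2$. So $\deg h\ge2$ and $e\ge2$. By (2), $\dim E_2(q)=\mu(C)-\tau(C)$ for $q\ge\max(2d-1,3d-4)=3d-4$, and $E_3(q)=0$ in this range by (1).

For the converse, suppose $E_2(q)=0$ for one $q\ge3d-4$. The equality just proved gives $\mu(C)=\tau(C)$. Since $\mu_p\ge\tau_p$ at each point, $\mu_p=\tau_p$ for all $p$, and all singularities are weighted homogeneous by \cite{KSaito}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bu} Budur, \emph{On Hodge spectrum and multiplier ideals}, Math. Ann. 327 (2003).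

\bibitem{DS} Alexandru Dimca and Gabriel Sticlaru, \emph{Computing the monodromy and pole order filtration on Milnor fiber cohomology of plane curves}, arXiv:1609.06818 (2016).

\bibitem{KSaito} K.~Saito, Invent. Math. 14 (1971).

\bibitem{MSaito} M.~Saito, \emph{On the structure of Brieskorn lattice}, Ann. Inst. Fourier 39 (1989).

\bibitem{SS} Scherk and Steenbrink, Math. Ann. 271 (1985).

\bibitem{St} Steenbrink (1977).

\bibitem{Var1} Varchenko, \emph{Asymptotic Hodge structure in the vanishing cohomology}, Math. USSR Izv. 18 (1982).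

\bibitem{Var2} Varchenko, \emph{The complex singularity index does not change along the stratum $\mu=$const}, Funct. Anal. Appl. 16 (1982).

\end{thebibliography}
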